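\title{A strictly pseudoconvex domain in $\mathbb{C}^2$ that is disconnected by its core}

\begin{abstract}
The core of a domain $\Omega\subset\mathbb{C}^n$ is the set of points at which no smooth plurisubharmonic function on $\Omega$ that is bounded from above is strictly plurisubharmonic. We construct a strictly pseudoconvex domain with smooth boundary in $\mathbb{C}^2$ whose core is a closed Levi-flat real hypersurface that disconnects the domain. The domain contains countably many entire curves that are dense in the hypersurface. It is obtained from an explicit sublevel set whose boundary is singular along a closed set $E$; this set is sent to infinity by a biholomorphism from a subdomain of $\mathbb{C}^2\setminus E$ onto $\mathbb{C}^2$.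
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, smooth means $C^\infty$ and a domain is a connected open set. The \emph{Levi form} of a smooth real function $\varphi$ at a point $z$ of $\mathbb{C}^n$ is the Hermitian form
\[
\mathcal{L}_\varphi(v)=\sum_{j,k=1}^n\frac{\partial^2\varphi}{\partial z_j\,\partial\bar z_k}(z)\,v_j\bar v_k ,\qquad v\in\mathbb{C}^n .
\]
The function $\varphi$ is \emph{plurisubharmonic} (psh) if $\mathcal{L}_\varphi\ge0$ everywhere, and \emph{strictly psh at $z$} if $\mathcal{L}_\varphi$ is positive definite at $z$.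

Let $\Omega\subset\mathbb{C}^n$ be a domain, not necessarily bounded. The \emph{core} $\mathfrak{c}(\Omega)$ is the set of points $z\in\Omega$ for which there is no smooth psh function $\varphi\colon\Omega\to\mathbb{R}$ that is bounded from above and strictly psh at $z$. The core is closed in $\Omega$, because positive definiteness is an open condition, and a biholomorphism between domains maps core onto core. If $\Omega$ is bounded, the function $|z|^2$ shows that the core is empty. At the other extreme, $\mathfrak{c}(\mathbb{C}^n)=\mathbb{C}^n$ by Liouville's theorem for subharmonic functions. In general the core records where the unboundedness of $\Omega$ forces all bounded psh functions to degenerate.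

A domain $\Omega\subset\mathbb{C}^n$ is \emph{strictly pseudoconvex with smooth boundary} if every point of the boundary $b\Omega$ has a neighborhood $V$ with a smooth strictly psh function $\rho$ on $V$ such that $\Omega\cap V=\{\rho<0\}$ and $d\rho\neq0$ on $b\Omega\cap V$. Such a domain can have a nonempty core (Example~\ref{ex:oneline}), and it is natural to ask how large the core can be. The following question comes from the work of Harz, Shcherbina and Tomassini \cite{HST}.

\medskip
\noindent\textbf{Question.} \emph{Let $\Omega\subset\mathbb{C}^n$ be a strictly pseudoconvex domain with smooth boundary. Is it always true that $\Omega\setminus\mathfrak{c}(\Omega)$ is connected?}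
\medskip

The answer is no.

\begin{theorem}\label{thm:main}
There is a strictly pseudoconvex domain $\Omega\subset\mathbb{C}^2$ with smooth boundary such that $\Omega\setminus\mathfrak{c}(\Omega)$ is not connected. More precisely, there are a domain $G\subset\mathbb{C}^2$ with coordinates $(\zeta,t)$, a biholomorphism $\Theta$ of $G$ onto $\mathbb{C}^2$, and a domain $\Omega'\subset G$ with $\Omega=\Theta(\Omega')$ and
\[
\mathfrak{c}(\Omega)=\Theta\bigl(\Omega'\cap\{\operatorname{Im}t=0\}\bigr).
\]
The open sets $\Omega'\cap\{\operatorname{Im}t>0\}$ and $\Omega'\cap\{\operatorname{Im}t<0\}$ are both nonempty.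
\end{theorem}

The hyperplane $\{\operatorname{Im}t=0\}$ is foliated by the complex lines $t=\mathrm{const}$, so the core in Theorem~\ref{thm:main} is a closed Levi-flat real hypersurface of $\Omega$.

\begin{theorem}\label{thm:compl}
\begin{itemize}
\item[(a)] For $n=1$ the answer to the Question is yes: $\mathfrak{c}(\Omega)=\emptyset$ if $\Omega\neq\mathbb{C}$, and $\mathfrak{c}(\mathbb{C})=\mathbb{C}$.
\item[(b)] In Theorem~\ref{thm:main}, every smooth psh function on $\Omega$ that is bounded from above, pulled back by $\Theta$ and restricted to $\Omega'\cap\{\operatorname{Im}t=0\}$, depends only on $t$.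
\item[(c)] For every $n\ge2$, the Stein manifold $M=\mathbb{C}^2\times\mathbb{B}^{n-2}$, where $\mathbb{B}^{n-2}$ is the open unit ball, contains a domain with smooth strictly pseudoconvex boundary in $M$ whose core (defined as in $\mathbb{C}^n$) is a closed real hypersurface that disconnects it.
\end{itemize}
\end{theorem}

Thus the statement in the Question is true for $n=1$ and false for $n=2$. In (c) only the part of the boundary that lies in $M$ is controlled; domains in $\mathbb{C}^n$ itself for individual $n\ge3$ are not treated here.

Section~\ref{sec:lines} explains how complex lines produce a core, and why straight lines cannot produce a core that disconnects. Section~\ref{sec:domain} builds the domain $\Omega'$ and proves both theorems from Theorem~\ref{thm:FB}, which provides $G$ and $\Theta$. Sections~\ref{sec:convexity}--\ref{sec:limit} prove Theorem~\ref{thm:FB}.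

\section{Complex lines and the core}\label{sec:lines}

Subharmonic and psh functions that are not assumed smooth are upper semicontinuous with values in $[-\infty,\infty)$, and the constant $-\infty$ is allowed. We use three textbook facts in one variable.
\begin{itemize}
\item[(S1)] A subharmonic function on $\mathbb{C}$ that is bounded from above is constant (Liouville's theorem).
\item[(S2)] A subharmonic function on a domain in $\mathbb{C}$ that equals $-\infty$ on a line segment is identically $-\infty$.
\item[(S3)] The limit of a decreasing sequence of subharmonic functions is subharmonic.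
\end{itemize}
For a smooth real function $\varphi$ and a smooth function $\chi$ of one real variable, the chain rule gives
\begin{equation}\label{eq:chain}
\mathcal{L}_{\chi\circ\varphi}(v)=\chi'(\varphi)\,\mathcal{L}_\varphi(v)+\chi''(\varphi)\,|\partial\varphi(v)|^2,\qquad \partial\varphi(v)=\sum_j\frac{\partial\varphi}{\partial z_j}\,v_j .
\end{equation}
All strictly psh functions in our constructions come from the following observation.

\begin{lemma}\label{lem:exp}
Let $h$ be smooth and strictly psh on an open set $U\subset\mathbb{C}^{n-1}$, and let $\Phi(\zeta,z')=\operatorname{Re}\zeta+h(z')$ on $\mathbb{C}\times U$. Then $e^\Phi$ is strictly psh.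
\end{lemma}

\begin{proof}
For $v=(\xi,v')$, formula \eqref{eq:chain} gives $\mathcal{L}_{e^\Phi}(v)=e^\Phi\bigl(\mathcal{L}_h(v')+|\tfrac12\xi+\partial h(v')|^2\bigr)$. If $v'\neq0$ the first term is positive. If $v'=0$ and $\xi\ne0$ the second term is $\frac14|\xi|^2>0$.
\end{proof}

In one variable nothing lies between the two extremes of Section~\ref{sec:intro}.

\begin{proof}[Proof of Theorem~\ref{thm:compl}(a)]
If $\Omega=\mathbb{C}$, then $\mathfrak{c}(\Omega)=\mathbb{C}$ by (S1), and the complement of the core is empty. Let $\Omega\neq\mathbb{C}$ and let $\rho$ be a local defining function at a boundary point. Since $d\rho\neq0$ there, the open set $\{\rho>0\}$ is nonempty, so some disc of center $a$ and radius $r$ is disjoint from $\Omega$. The function $|z-a|^{-2}$ is smooth on $\Omega$, bounded by $r^{-2}$, and $\partial_z\partial_{\bar z}|z-a|^{-2}=|z-a|^{-4}>0$. Hence $\mathfrak{c}(\Omega)=\emptyset$, and $\Omega\setminus\mathfrak{c}(\Omega)=\Omega$ is connected.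
\end{proof}

In two variables a domain may contain a complex line $L=\mathbb{C}\times\{t_0\}$. By (S1) every bounded-above psh function $\varphi$ is then constant on $L$, so $\varphi_{\zeta\bar\zeta}=0$ on $L$ and $L$ lies in the core. The next example, with one line, is the model for our construction.

\begin{example}\label{ex:oneline}
Let $N_0(\zeta,t)=\operatorname{Re}\zeta+\log|t|+|t|^2$ and $\Omega_0=\{N_0<0\}\subset\mathbb{C}^2$. The pole of the logarithm puts the line $L=\{t=0\}$ inside $\Omega_0$. The set $\Omega_0$ is connected, since with $(\zeta,t)$ it contains the segment $(\zeta,rt)$, $0\le r\le1$, which ends on $L$. The function $N_0$ is continuous with values in $[-\infty,\infty)$, so $b\Omega_0\subset\{N_0=0\}\subset\{t\neq0\}$. There $\log|t|$ is harmonic, and $\rho=e^{N_0}-1$ is a strictly psh defining function by Lemma~\ref{lem:exp}, with $\rho_\zeta=\frac12$ on the boundary. So $\Omega_0$ is strictly pseudoconvex with smooth boundary. The function $e^{2N_0}=|t|^2e^{2\operatorname{Re}\zeta+2|t|^2}$ is smooth on $\mathbb{C}^2$ and less than $1$ on $\Omega_0$. It is strictly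 psh off $L$, by \eqref{eq:chain} with $\varphi=e^{N_0}$ and $\chi(r)=r^2$, and psh on $L$ by continuity of the Levi form. Hence $\mathfrak{c}(\Omega_0)=L$.
\end{example}

A complex line has real codimension two and does not disconnect a domain. To disconnect, one would like the core to contain a real hypersurface. Since the core is closed, it is enough to fit into the domain a family of lines that is dense in the hyperplane $\mathbb{C}\times\mathbb{R}$. In this naive form the plan fails.

\begin{proposition}\label{prop:straight}
Let $\Omega\subset\mathbb{C}^2$ be strictly pseudoconvex with smooth boundary. If $\mathbb{C}\times\{x\}\subset\Omega$ for all $x$ in a dense subset of $\mathbb{R}$, then $\Omega=\mathbb{C}^2$.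
\end{proposition}

\begin{proof}
First, a line $\mathbb{C}\times\{t_0\}$ that is contained in $\overline\Omega$ does not meet $b\Omega$. Otherwise, with a local defining function $\rho$ at $(\zeta_0,t_0)\in b\Omega$, the subharmonic function $\rho(\cdot,t_0)\le0$ has a maximum at $\zeta_0$, so it is constant near $\zeta_0$, contrary to $\rho_{\zeta\bar\zeta}>0$. By density $\mathbb{C}\times\mathbb{R}\subset\overline\Omega$, and therefore $\mathbb{C}\times\mathbb{R}\subset\Omega$.

For $p\in\Omega$ let $d(p)\in(0,\infty]$ be the supremum of the radii $r$ such that $p+(z,0)\in\Omega$ for $|z|<r$. The domain $\Omega$ is pseudoconvex, pseudoconvexity being a local property of the boundary, and on a pseudoconvex domain $-\log d$ is psh. It equals $-\infty$ on $\mathbb{C}\times\mathbb{R}$. By (S2), applied to small discs in the $t$-direction, it equals $-\infty$ on a nonempty open set, hence everywhere on $\Omega$. So $\Omega=\mathbb{C}\times U$ for some domain $U\subset\mathbb{C}$. A boundary point $t_0$ of $U$ would give a line in $b\Omega$, which the first step excludes. Hence $U=\mathbb{C}$.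
\end{proof}

Example~\ref{ex:oneline} and Proposition~\ref{prop:straight} together suggest the answer yes: isolated lines do not disconnect, and lines that fill up a hyperplane leave no room for a boundary. The proof of the proposition shows where the obstruction sits. It consists of boundary points that are limits of lines in the domain. If we replace $\log|t|$ in Example~\ref{ex:oneline} by a potential $u$ with poles at a dense sequence of real points, such boundary points do appear, and they all lie in one closed subset $E$ of the hyperplane. Suppose that a domain $G$ contains the lines, avoids $E$, and is biholomorphic to $\mathbb{C}^2$. Inside $G$ the bad boundary points are absent, and after the identification $G\cong\mathbb{C}^2$ they are at infinity. The lines become entire curves that are no longer straight, and Proposition~\ref{prop:straight} does not apply to them.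

\section{The domain and its core}\label{sec:domain}

\subsection{The potential $u$, the lines $L_j$ and the set $E$}

Fix distinct points $x_1,x_2,\dots$ that are dense in $\mathbb{R}$, write $s=\operatorname{Im}t$, and let
\[
u(t)=\sum_{j\ge1}2^{-j}\log\Bigl|\sin\frac{t-x_j}{2}\Bigr|,\qquad t\in\mathbb{C}.
\]
The sine makes $u$ periodic. This plays no role in the present section; in Section~\ref{sec:good} it allows us to replace $E$ by a compact set.

\begin{lemma}\label{lem:u}
The function $u$ is subharmonic on $\mathbb{C}$, finite and harmonic on $\mathbb{C}\setminus\mathbb{R}$, and $2\pi$-periodic. Moreover $u\le0$ on $\mathbb{R}$ and $u(x_j)=-\infty$ for all $j$.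
\end{lemma}

\begin{proof}
From $|\sin(a+ib)|^2=\sin^2a+\sinh^2b$ for real $a,b$ we get
\[
\sinh^2\frac s2\le\Bigl|\sin\frac{t-x_j}{2}\Bigr|^2\le\cosh^2\frac s2 .
\]
On compact subsets of $\mathbb{C}\setminus\mathbb{R}$ the harmonic functions $\log|\sin\frac{t-x_j}{2}|$ are therefore bounded uniformly in $j$, and the series converges uniformly to a harmonic function. On a strip $|s|<Y$ the terms of $\sum_j2^{-j}\bigl(\log|\sin\frac{t-x_j}{2}|-\log\cosh\frac Y2\bigr)$ are subharmonic and nonpositive, so the partial sums decrease to $u-\log\cosh\frac Y2$, and $u$ is subharmonic by (S3). Each term of $u$ is $2\pi$-periodic and nonpositive on $\mathbb{R}$, and the $j$-th term is $-\infty$ at $x_j$.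
\end{proof}

Put $L_j=\mathbb{C}\times\{x_j\}$ and
\[
E=\{(\zeta,x):\ x\in\mathbb{R},\ \operatorname{Re}\zeta+u(x)\ge0\}.
\]
Over a real point $x$ with $u(x)>-\infty$ the fiber of $E$ is the half-plane $\operatorname{Re}\zeta\ge-u(x)$, and by (S2) such points $x$ are dense in $\mathbb{R}$; over $x_j$ the fiber is empty. So $E$ is interlaced with the lines $L_j$ throughout the hyperplane. We record what will be used:
\begin{equation}\label{eq:E}
\begin{gathered}
E\text{ is closed},\qquad E\subset\{\operatorname{Re}\zeta\ge0\},\qquad E\cap L_j=\emptyset\ \text{ for all }j,\\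
E+(r,0)\subset E\ \text{ for }r\ge0 .
\end{gathered}
\end{equation}
The first property holds because $u$ is upper semicontinuous, the second because $u\le0$ on $\mathbb{R}$, the third because $u(x_j)=-\infty$.

\begin{theorem}\label{thm:FB}
There are a domain $G\subset\mathbb{C}^2$ and a biholomorphism $\Theta$ of $G$ onto $\mathbb{C}^2$ such that $L_j\subset G$ for all $j$ and $G\cap E=\emptyset$.
\end{theorem}

\subsection{The sublevel set}

We treat Theorem~\ref{thm:main} and Theorem~\ref{thm:compl}(c) at once. Let $n\ge2$ and $\mathbb{B}=\mathbb{B}^{n-2}$, with coordinate $y$; for $n=2$ this is a point. A \emph{weight} is a smooth function $w(t,y)$ on $\mathbb{C}\times\mathbb{B}$ such that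
\begin{itemize}
\item[(W1)] $w=0$ where $s=0$;
\item[(W2)] $w\ge\frac12s^2$;
\item[(W3)] $w$ is strictly psh where $s\neq0$.
\end{itemize}
For $n=2$ the function $w=s^2=-\frac14(t-\bar t)^2$ is a weight, with $w_{t\bar t}=\frac12$. A reader interested only in Theorem~\ref{thm:main} may take this weight and ignore the variable $y$.

Let $G\subset\mathbb{C}^2$ be an open set with $L_j\subset G$ for all $j$ and $G\cap E=\emptyset$. The function
\[
N(\zeta,t,y)=\operatorname{Re}\zeta+u(t)+w(t,y)
\]
is upper semicontinuous, so $\Omega^*=\{p\in G\times\mathbb{B}:N(p)<0\}$ is open. Since $N=-\infty$ on $L_j\times\mathbb{B}$, these sets lie in $\Omega^*$. Let $\Omega'$ be the component of $\Omega^*$ that contains the connected set $L_1\times\mathbb{B}$, and let $\Gamma=\Omega'\cap\{s=0\}$.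

\begin{proposition}\label{prop:domain}
\begin{itemize}
\item[(i)] Every boundary point $q$ of $\Omega'$ in $G\times\mathbb{B}$ has a neighborhood $V$ on which $\rho=e^N-1$ is smooth and strictly psh, $d\rho\neq0$, and $\Omega'\cap V=\{\rho<0\}\cap V$.
\item[(ii)] If $\varphi$ is smooth, psh and bounded from above on $\Omega'$, then $\varphi(\zeta_1,x,y)=\varphi(\zeta_2,x,y)$ whenever both points lie in $\Gamma$.
\item[(iii)] $\mathfrak{c}(\Omega')=\Gamma$, and the open sets $\Omega'\cap\{s>0\}$ and $\Omega'\cap\{s<0\}$ are nonempty.
\end{itemize}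
\end{proposition}

\begin{proof}
(i) The function $N$ is unbounded from below near every point of $\{s=0\}$, so we must first show that $q$ is not on this hyperplane. We have $N(q)\ge0$: otherwise $q$ lies in a component of $\Omega^*$, which is open and hence meets $\Omega'$, so that $q\in\Omega'$, which is impossible for a boundary point of an open set. If $q=(\zeta,x,y)$ with $x$ real, then (W1) and $(\zeta,x)\in G\subset\mathbb{C}^2\setminus E$ give $N(q)=\operatorname{Re}\zeta+u(x)<0$, a contradiction. So $s(q)\neq0$.

Near $q$ the function $u$ is harmonic, so $N$ is smooth, $N(q)=0$ by continuity, and $u+w$ is strictly psh in $(t,y)$ by (W3). By Lemma~\ref{lem:exp}, $\rho$ is strictly psh near $q$, and $\rho_\zeta=\frac12e^N\neq0$. The functions $(N,\operatorname{Im}\zeta,t,y)$ form a smooth coordinate system near $q$. Let $V\subset G\times\mathbb{B}$ be a small ball about $q$ in these coordinates. Then $V\cap\{N<0\}$ is a half-ball, so it is a connected subset of $\Omega^*$. It contains the nonempty set $V\cap\Omega'$, so it is contained in $\Omega'$ and equals $V\cap\Omega'$.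

(ii) Choose a subsequence $x_{j_\nu}\to x$. For large $\nu$ the points $(\zeta_1,x_{j_\nu},y)$ and $(\zeta_2,x_{j_\nu},y)$ lie in the open set $\Omega'$. The line $L_{j_\nu}\times\{y\}$ is a connected subset of $\Omega^*$ that meets $\Omega'$, so it lies in $\Omega'$, and $\varphi$ is constant on it by (S1). Letting $\nu\to\infty$ in $\varphi(\zeta_1,x_{j_\nu},y)=\varphi(\zeta_2,x_{j_\nu},y)$ gives the claim.

(iii) Let $p=(\zeta,x,y)\in\Gamma$ and let $\varphi$ be as in (ii). Then $\varphi(\cdot,x,y)$ is constant near $\zeta$, so $\varphi_{\zeta\bar\zeta}(p)=0$ and $\varphi$ is not strictly psh at $p$. Hence $\Gamma\subset\mathfrak{c}(\Omega')$.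

Conversely, let $p\in\Omega'$ with $s(p)\neq0$. The function $e^N$ is bounded on $\Omega'$ and strictly psh at $p$, but it is not known to be smooth along $\Gamma$. We want to cut it off near $\Gamma$ by a convex function. For this we modify $N$ so that it becomes positive at $p$, stays negative on $\Gamma$, and stays bounded from above. The function $|s|$ vanishes on $\Gamma$ and is pluriharmonic off $\Gamma$, and its linear growth can be paid for with half of the weight. So put
\[
\Psi=\operatorname{Re}\zeta+u(t)+\beta|s|+\tfrac12w=N+\beta|s|-\tfrac12w,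
\]
with $\beta>0$ so large that $\Psi(p)>0$; this is possible because $N(p)$ is finite and $s(p)\neq0$. On $\Omega'$, (W2) gives $\Psi<\beta|s|-\frac14s^2\le\beta^2$. On $\Gamma$ we have $\Psi=N<0$ by (W1), and $\Psi$ is upper semicontinuous, so $\{\Psi<0\}$ is an open neighborhood of $\Gamma$ in $\Omega'$. Off $\Gamma$ the function $e^\Psi$ is smooth and strictly psh, by Lemma~\ref{lem:exp} with $h=u+\beta|s|+\frac12w$.

Let $\chi(r)=0$ for $r\le0$ and $\chi(r)=\int_0^re^{-1/a}\,da$ for $r>0$. This function is smooth and convex, and $\chi'>0$ on $(0,\infty)$. Then $\varphi=\chi(e^\Psi-1)$ is smooth off $\Gamma$ and vanishes near $\Gamma$, so it is smooth on $\Omega'$. It is bounded by $\chi(e^{\beta^2}-1)$. By \eqref{eq:chain} it is psh, and strictly psh at $p$ because $e^{\Psi(p)}-1>0$. So $p\notin\mathfrak{c}(\Omega')$.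

Finally, $\Omega'$ is open and contains points of $\{s=0\}$, so it meets both $\{s>0\}$ and $\{s<0\}$.
\end{proof}

The density of the $x_j$ is used only in (ii), and the condition $G\cap E=\emptyset$ only in (i). In particular the core disconnects already for the component of $\{N<0\}$ in $\mathbb{C}^2\times\mathbb{B}$ that contains $L_1\times\mathbb{B}$; the rest of the work serves the regularity of the boundary. The proposition applies to $G=\mathbb{C}^2\setminus E$, but it says nothing about boundary points of $\Omega'$ on $bG$. Theorem~\ref{thm:FB} removes them.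

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:compl}(b) from Theorem~\ref{thm:FB}]
Take $n=2$, $w=s^2$, and $G,\Theta$ as in Theorem~\ref{thm:FB}. Let $\Omega=\Theta(\Omega')$. Since $\Theta$ is a homeomorphism of $G$ onto all of $\mathbb{C}^2$, we have $b\Omega=\Theta(b\Omega'\cap G)$. By Proposition~\ref{prop:domain}(i), $\rho\circ\Theta^{-1}$ is a smooth strictly psh local defining function with nonvanishing differential at each point of $b\Omega$. By (iii) and the invariance of the core, $\mathfrak{c}(\Omega)=\Theta(\Gamma)$, and $\Omega\setminus\mathfrak{c}(\Omega)$ is the disjoint union of the nonempty open sets $\Theta(\Omega'\cap\{s>0\})$ and $\Theta(\Omega'\cap\{s<0\})$. Theorem~\ref{thm:compl}(b) is (ii).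
\end{proof}

\subsection{A weight in higher dimension}

For $n\ge3$ the obvious candidate $s^2+|y|^2$ violates (W1), and the argument that keeps the boundary away from $\{s=0\}$ breaks down. We therefore look for a weight of the form $w=s^2g(y)$ with $g>0$. Since $\partial_t(s^2)=-is$, its Levi form on a vector $(\tau,\eta)$ is
\[
\mathcal{L}_w(\tau,\eta)=\tfrac12g|\tau|^2+2\operatorname{Re}\bigl(-is\,\tau\,\overline{b}\,\bigr)+s^2\Lambda,\qquad b=\partial g(\eta),\quad\Lambda=\mathcal{L}_g(\eta).
\]
Fix $s\neq0$. For $\eta=0$ and $\tau\ne0$ the form is positive. For $\eta\neq0$ its minimum over $\tau\in\mathbb{C}$ is $s^2(\Lambda-2|b|^2/g)$, because the minimum of $\frac12ga^2-2|s||b|a$ over $a=|\tau|\ge0$ is $-2s^2|b|^2/g$ and the argument of $\tau$ is free. On the other hand, \eqref{eq:chain} with $\chi(r)=-1/r$ gives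
\[
\mathcal{L}_{-1/g}(\eta)=g^{-2}\Lambda-2g^{-3}|b|^2=g^{-2}\bigl(\Lambda-2|b|^2/g\bigr).
\]
So (W3) holds exactly when the negative function $-1/g$ is strictly psh. By (S1) no such function exists on $\mathbb{C}^{n-2}$, which is why the second factor of $M$ is a ball.

\begin{proof}[Proof of Theorem~\ref{thm:compl}(c) from Theorem~\ref{thm:FB}]
For $n=2$ this is Theorem~\ref{thm:main}. For $n\ge3$ let $g(y)=1/(2-|y|^2)$ on $\mathbb{B}$. Then $g\ge\frac12$ and $-1/g=|y|^2-2$ is strictly psh, so $w=s^2g$ is a weight. The map $\Theta\times\mathrm{id}$ is a biholomorphism of $G\times\mathbb{B}$ onto $M$. By Proposition~\ref{prop:domain} it carries $\Omega'$ to a domain whose boundary in $M$ is smooth and strictly pseudoconvex and whose core is the closed real hypersurface $(\Theta\times\mathrm{id})(\Gamma)$, which disconnects it.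
\end{proof}

\section{Holomorphic convexity in $\mathbb{C}\times\mathbb{C}^*$}\label{sec:convexity}

The map $\Theta$ of Theorem~\ref{thm:FB} will be a limit of compositions of automorphisms of $\mathbb{C}^2$. Each new automorphism is close to the identity on a large compact set $K$, which contains large discs in finitely many of the lines $L_j$, and pushes $E$ far to the right. In the limit $E$ is pushed to infinity while the lines stay. To build such an automorphism we need entire functions that approximate different functions on $K$ and on $E$, \emph{uniformly} on the unbounded set $E$. We obtain uniformity by passing to a quotient, in which $E$ becomes relatively compact in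
\[
W=\mathbb{C}\times\mathbb{C}^*,\qquad\text{with coordinates }(X,Z).
\]
This section collects what is needed about approximation on $W$.

The \emph{polynomial hull} $\widehat S$ of a compact set $S\subset\mathbb{C}^d$ is the set of points $z$ with $|P(z)|\le\max_S|P|$ for all polynomials $P$. It is compact, and $S$ is \emph{polynomially convex} if $\widehat S=S$. We use the following standard facts.
\begin{itemize}
\item[(R)] \emph{Runge's theorem.} A compact set in $\mathbb{C}$ is polynomially convex if and only if its complement is connected.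
\item[(OW)] \emph{Oka--Weil theorem.} A function holomorphic near a polynomially convex compact set $S\subset\mathbb{C}^d$ is a uniform limit on $S$ of polynomials. Every neighborhood of $S$ contains a polynomially convex compact neighborhood of $S$.
\item[(LM)] \emph{Rossi's local maximum modulus principle.} Let $S\subset\mathbb{C}^d$ be compact, and let $V\subset\mathbb{C}^d$ be bounded and open with $\overline V\cap S=\emptyset$. If $V\cap\widehat S\neq\emptyset$, then $bV\cap\widehat S\neq\emptyset$, and $|P|\le\max_{bV\cap\widehat S}|P|$ on $V\cap\widehat S$ for every polynomial $P$.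
\end{itemize}

The \emph{hull} of a compact set $S\subset W$ is defined in the same way, with points of $W$ and functions in $\mathcal{O}(W)$, and $S$ is \emph{$\mathcal{O}$-convex} if it equals its hull. If $w$ is not in the hull of $S$, then after normalizing and taking a power we find $f\in\mathcal{O}(W)$ with $f(w)=1$ and $|f|<\frac12$ on $S$. By a \emph{Laurent polynomial} we mean a finite sum of terms $aX^\mu Z^\nu$ with integers $\mu\ge0$ and $\nu\in\mathbb{Z}$. Every function in $\mathcal{O}(W)$ is the locally uniform sum of its Laurent series, so Laurent polynomials are dense in $\mathcal{O}(W)$.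

The map $\iota(X,Z)=(X,Z,1/Z)$ embeds $W$ onto the closed surface $\{z_2z_3=1\}\subset\mathbb{C}^3$, and Laurent polynomials are the functions $P\circ\iota$ with $P$ a polynomial. The polynomial hull of $\iota(S)$ lies in the surface, because $z_2z_3-1$ vanishes on $\iota(S)$. Hence $\iota$ maps the hull of $S$ onto the polynomial hull of $\iota(S)$. If $f$ is holomorphic on an open set $U\subset W$ containing $S$, then $f(z_1,z_2)$ is holomorphic on the open set $U\times\mathbb{C}\supset\iota(S)$. Applying (OW) in $\mathbb{C}^3$ and restricting to the surface, we obtain: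
\begin{itemize}
\item[(OW$'$)] A function holomorphic near an $\mathcal{O}$-convex compact set $S\subset W$ is a uniform limit on $S$ of Laurent polynomials. Every neighborhood of $S$ in $W$ contains an $\mathcal{O}$-convex compact neighborhood of $S$.
\end{itemize}

\begin{lemma}\label{lem:basic}
Let $S\subset W$ be compact and $\mathcal{O}$-convex.
\begin{itemize}
\item[(a)] If $m\colon W\to W$ is holomorphic and proper, then $m^{-1}(S)$ is compact and $\mathcal{O}$-convex. In particular automorphisms of $W$ preserve $\mathcal{O}$-convexity.
\item[(b)] If $S$ is the disjoint union of compact sets $S'$ and $S''$, then $S'$ is $\mathcal{O}$-convex.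
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $w\notin m^{-1}(S)$ and $f$ separates $m(w)$ from $S$, then $f\circ m$ separates $w$ from $m^{-1}(S)$.
(b) The hull of $S'$ lies in $S$. By (OW$'$) there is $f\in\mathcal{O}(W)$ with $|f|<\frac12$ on $S'$ and $|f-1|<\frac12$ on $S''$, so the hull misses $S''$.
\end{proof}

A union of disjoint $\mathcal{O}$-convex sets need not be $\mathcal{O}$-convex. We need two situations in which it is.

\begin{lemma}[Sets separated by $\operatorname{Re}X$]\label{lem:sep}
Let $S_1,S_2\subset W$ be compact and $\mathcal{O}$-convex, with $\operatorname{Re}X>b$ on $S_1$ and $\operatorname{Re}X<b$ on $S_2$ for some real $b$. Then $S_1\cup S_2$ is $\mathcal{O}$-convex.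
\end{lemma}

\begin{proof}
Choose closed rectangles $C_1\subset\{\operatorname{Re}X>b\}$ and $C_2\subset\{\operatorname{Re}X<b\}$ in $\mathbb{C}$ with sides parallel to the axes and $X(S_i)\subset C_i$. The complement of $C_1\cup C_2$ is connected, so $C_1\cup C_2$ is polynomially convex by (R). Let $w\notin S_1\cup S_2$. If $X(w)\notin C_1\cup C_2$, a polynomial in $X$ separates $w$ from $S_1\cup S_2$. Otherwise $X(w)\in C_i$ for one index $i$; let $i'$ be the other index. Take $f\in\mathcal{O}(W)$ with $f(w)=1$ and $|f|<\frac12$ on $S_i$, and by (OW) a polynomial $g(X)$ with $|g-1|<\frac14$ on $C_i$ and $|g|<\frac14(1+\max_{S_{i'}}|f|)^{-1}$ on $C_{i'}$. Then $|fg|<\frac12\cdot\frac54=\frac58$ on $S_i$ and $|fg|<\frac14$ on $S_{i'}$, while $|(fg)(w)|>\frac34$.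
\end{proof}

\begin{lemma}[Adding a set in a line]\label{lem:line}
Let $S\subset W$ be compact and $\mathcal{O}$-convex, let $\ell=\{Z=Z_0\}\subset W$, and let $D\subset\ell$ be compact and nonempty. If $A=(S\cap\ell)\cup D$ is polynomially convex in $\ell\cong\mathbb{C}$, then $S\cup D$ is $\mathcal{O}$-convex.
\end{lemma}

\begin{proof}
Let $\Sigma$ be the hull of $S\cup D$. We first show $\Sigma\subset S\cup\ell$. Let $w\notin S\cup\ell$ and take $f\in\mathcal{O}(W)$ with $f(w)=1$ and $|f|<\frac12$ on $S$. The function $(Z-Z_0)f^k$ vanishes on $D$, tends to $0$ uniformly on $S$ as $k\to\infty$, and has the fixed nonzero value $Z(w)-Z_0$ at $w$. So $w\notin\Sigma$.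

Suppose that there is a point $w\in\Sigma\setminus(S\cup D)$. Then $w\in\ell\setminus A$, and there is a polynomial $P(X)$ with $|P(w)|>\max_A|P|$. We have no control over $P$ on $S\setminus\ell$, so $P$ need not separate $w$ from $S\cup D$; but away from $S$ the hull lies in $\ell$, and the local principle (LM) sees only that part. Let $a=\max_{\Sigma\cap\ell}|P|$, and let $\Sigma_0$ be the set of points of $\Sigma\cap\ell$ where $|P|=a$. It is compact and nonempty. Since $a\ge|P(w)|>\max_A|P|$, it is disjoint from $A=(S\cup D)\cap\ell$, hence from $S\cup D$. Regard $W$ as a subset of $\mathbb{C}^3$ through $\iota$, and choose a bounded open set $V\subset\mathbb{C}^3$ with $\Sigma_0\subset V$ and $\overline V\cap(S\cup D)=\emptyset$. A point of $bV\cap\Sigma$ is not in $S$, so it is in $\ell$, and it is not in $\Sigma_0\subset V$. Therefore $|P|<a$ on the compact set $bV\cap\Sigma$. By (LM), $|P|<a$ on $V\cap\Sigma\supset\Sigma_0$, a contradiction.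
\end{proof}

\section{Good compact sets}\label{sec:good}

The set $E$ is invariant under all imaginary translations in $\zeta$ and, since $u$ is periodic, under $t\mapsto t+2\pi$. For an integer $q\ge1$ let
\[
\Pi_q\colon\mathbb{C}^2\to W,\qquad\Pi_q(\zeta,t)=(e^{-\zeta/q},e^{it/q}).
\]
This map is locally biholomorphic, its image is $\{X\neq0\}$, and $\Pi_q(p)=\Pi_q(p')$ if and only if $p-p'\in2\pi q\,(i\mathbb{Z}\times\mathbb{Z})$. In particular $\Pi_q$ is injective on every set of diameter less than $2\pi q$; the parameter $q$ is there to accommodate larger and larger compact sets. The directions $\operatorname{Im}\zeta$ and $\operatorname{Re}t$ are rolled up into circles. The remaining unbounded direction of $E$, namely $\operatorname{Re}\zeta\to+\infty$, becomes $X\to0$, and this is why $W$ includes the set $\{X=0\}$.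

On the unit circle define $r_q(e^{ix/q})=e^{u(x)/q}$ for real $x$. This is well defined because $u$ is $2\pi$-periodic; it is upper semicontinuous, and $0\le r_q\le1$. Hence
\[
E_q=\{(X,Z)\in W:\ |Z|=1,\ |X|\le r_q(Z)\}
\]
is compact, and $|X|\le1$ on $E_q$. We have $|e^{it/q}|=1$ exactly when $t$ is real, and then $|e^{-\zeta/q}|\le e^{u(t)/q}$ exactly when $\operatorname{Re}\zeta+u(t)\ge0$. Thus
\begin{equation}\label{eq:Eq}
\Pi_q^{-1}(E_q)=E,\qquad E_q=\Pi_q(E)\cup\{X=0,\ |Z|=1\}.
\end{equation}

\begin{lemma}\label{lem:Eq}
The set $E_q$ is $\mathcal{O}$-convex.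
\end{lemma}

\begin{proof}
A point with $|Z|\neq1$ is separated from $E_q$ by $Z$ or by $1/Z$. Let $|Z_0|=1$ and $|X_0|>r_q(Z_0)$. The function $h(Z)=\frac12(1+Z\overline{Z_0})$ satisfies $h(Z_0)=1$ and $|h|<1$ on the rest of the circle. By upper semicontinuity there are $\delta>0$ and an open arc $I\ni Z_0$ with $r_q<|X_0|-\delta$ on $I$; over $I$ we have $|Xh^k|\le|X_0|-\delta$ on $E_q$. Off $I$ we have $|h|\le\theta$ for some $\theta<1$, so $|Xh^k|\le\theta^k$ on the rest of $E_q$. For large $k$ the maximum of $|Xh^k|$ on $E_q$ is less than $|X_0|$, which is the modulus of $Xh^k$ at $(X_0,Z_0)$.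
\end{proof}

\begin{lemma}\label{lem:poly}
If $Y\subset\mathbb{C}^2$ is compact and polynomially convex, then $\Pi_q(Y)$ is $\mathcal{O}$-convex for all large $q$.
\end{lemma}

\begin{proof}
Let $q$ be so large that $|\zeta|,|t|<q/4$ on $Y$. Since $|e^z-1|\le e^{|z|}-1$ and $e^{1/4}-1<\frac12$, the set $\Pi_q(Y)$ lies in the bidisc $\Delta=\{|X-1|\le\frac12,\ |Z-1|\le\frac12\}\subset W$. Points outside $\Delta$ are separated from $\Delta$ by $X-1$ or $Z-1$. The map $\sigma(X,Z)=(-q\operatorname{Log}X,-iq\operatorname{Log}Z)$, with the principal branch, is holomorphic on the open bidisc of radius $1$ about $(1,1)$, and $\Pi_q\circ\sigma=\mathrm{id}$ on $\Delta$, $\sigma\circ\Pi_q=\mathrm{id}$ on $Y$. If $w\in\Delta\setminus\Pi_q(Y)$, then $\sigma(w)\notin Y$, and a polynomial $P$ separates $\sigma(w)$ from $Y$. Then $P\circ\sigma$ separates $w$ from $\Pi_q(Y)$, and so does a Taylor polynomial of $P\circ\sigma$ at $(1,1)$ of high degree, because the Taylor series converges uniformly on $\Delta$.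
\end{proof}

The next definition isolates the property that makes simultaneous approximation on $K$ and $E$ possible. It is the hypothesis carried through the induction.

\begin{definition}\label{def:good}
A compact set $K\subset\mathbb{C}^2$ is \emph{good} if $K\cap E=\emptyset$ and there is an integer $q\ge1$ such that $\Pi_q$ is injective on $K$ and $\Pi_q(K)\cup E_q$ is $\mathcal{O}$-convex. Such a $q$ is \emph{admissible} for $K$.
\end{definition}

By \eqref{eq:Eq}, the sets $\Pi_q(K)$ and $E_q$ are disjoint. By Lemma~\ref{lem:Eq}, the empty set is good and every $q$ is admissible for it.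

\begin{lemma}\label{lem:mult}
If $q$ is admissible for $K$, then so is every multiple $q'=lq$.
\end{lemma}

\begin{proof}
The map $m(X,Z)=(X^l,Z^l)$ is holomorphic and proper from $W$ to $W$, and $m\circ\Pi_{q'}=\Pi_q$. Hence $\Pi_{q'}$ is injective on $K$. Also $m^{-1}(E_q)=E_{q'}$, because $r_q(Z^l)=r_{q'}(Z)^l$ on the circle. By Lemma~\ref{lem:basic}(a), $S=m^{-1}(\Pi_q(K)\cup E_q)$ is $\mathcal{O}$-convex. It is the union of $E_{q'}$ and the $l^2$ compact sets
\[
K_{\omega,\omega'}=\{(\omega X,\omega'Z):(X,Z)\in\Pi_{q'}(K)\},\qquad\omega^l=\omega'^{\,l}=1 .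
\]
These are disjoint from $E_{q'}$, since their image $\Pi_q(K)$ under $m$ is disjoint from $E_q$. They are pairwise disjoint: if rotations of $\Pi_{q'}(p)$ and $\Pi_{q'}(p')$ coincide for $p,p'\in K$, then applying $m$ gives $\Pi_q(p)=\Pi_q(p')$, so $p=p'$, and the two rotations are equal because both coordinates of $\Pi_{q'}(p)$ are nonzero. Lemma~\ref{lem:basic}(b) applies to $S'=K_{1,1}\cup E_{q'}$.
\end{proof}

The lines $L_j$ enter through the next lemma: a good set stays good when a large disc in $L_j$ is added.

\begin{lemma}\label{lem:disc}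
Let $K$ be good, let $j\ge1$ and $R>0$, and suppose that $D=\{|\zeta|\le R\}\times\{x_j\}$ contains $K\cap L_j$. Then $K\cup D$ is good.
\end{lemma}

\begin{proof}
By \eqref{eq:E}, $D\cap E=\emptyset$. By Lemma~\ref{lem:mult} there is an admissible $q$ for $K$ with $2\pi q>\operatorname{diam}(K\cup D)$. Then $\Pi_q$ is injective on $K\cup D$, $R<\pi q$, and $|t-x_j|<2\pi q$ on $K$. Let $S=\Pi_q(K)\cup E_q$, $Z_0=e^{ix_j/q}$ and $\ell=\{Z=Z_0\}$. Since $u(x_j)=-\infty$ we have $r_q(Z_0)=0$, so $E_q\cap\ell$ is the single point $X=0$. If $(\zeta,t)\in K$ is mapped into $\ell$, then $t-x_j\in2\pi q\mathbb{Z}$, so $t=x_j$; thus $\Pi_q(K)\cap\ell\subset\Pi_q(D)$. In the coordinate $X$ on $\ell$ we get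
\[
A=(S\cap\ell)\cup\Pi_q(D)=\{0\}\cup\bigl\{re^{i\theta}:\ r>0,\ |\theta|\le\pi,\ (\log r)^2+\theta^2\le(R/q)^2\bigr\}.
\]
Since $R/q<\pi$, the negative real axis is disjoint from $A$, and a point $re^{i\theta}\notin A$ can be joined to it outside $A$ by increasing $|\theta|$ to $\pi$. So $\mathbb{C}\setminus A$ is connected, and $A$ is polynomially convex by (R). By Lemma~\ref{lem:line}, $\Pi_q(K\cup D)\cup E_q=S\cup\Pi_q(D)$ is $\mathcal{O}$-convex.
\end{proof}

\section{Pushing $E$ away from a good set}\label{sec:push}

We want an automorphism of $\mathbb{C}^2$ that is close to the identity on a good set $K$ and close to the translation by $(T,0)$ on $E$. A shear $(\zeta,t)\mapsto(\zeta+f(t),t)$ does not suffice: if $u(x)$ is finite, it moves the point $(-1,x)$, which may belong to $K$, and the point $(-u(x),x)\in E$ by the same amount. We use instead a vector field that is a sum of fields whose flows are shears in various directions.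

For an entire function $h$ let $V_h=(h_t,-h_\zeta)$. Then $V_{Tt}=(T,0)$. Let $\lambda$ be a complex linear form on $\mathbb{C}^2$, $a\in\mathbb{C}$, and $v=(\partial_t\lambda,-\partial_\zeta\lambda)$. Then $V_{ae^\lambda}=ae^\lambda v$ and $\lambda(v)=0$, so $e^\lambda$ is invariant under translations along $v$. It follows that for $r\in\mathbb{C}$ the map
\begin{equation}\label{eq:shear}
\phi_r(p)=p+r\,ae^{\lambda(p)}v
\end{equation}
is an automorphism of $\mathbb{C}^2$ with inverse $\phi_{-r}$. This is the reason for working with the fields $V_h$: the pullback under $\Pi_q$ of a Laurent polynomial is a sum $F$ of terms $ae^\lambda$, and each term contributes a shear. If $F$ is close to $-Tt$ near $K$ and close to $0$ near $E$, then $V_{Tt+F}$ is close to $0$ near $K$ and close to $(T,0)$ near $E$.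

\begin{example}\label{ex:point}
Let $0<c<T$, $q=1$, and $F=-ce^{-\zeta}\sin t$, the pullback of $\frac{ic}{2}(XZ-XZ^{-1})$. Then $V_F=-ce^{-\zeta}(\cos t,\sin t)$. On $E$, where $t$ is real and $\operatorname{Re}\zeta\ge0$, we have $|V_F|\le c$, so for small $c$ the field $V_{Tt+F}$ is uniformly close to $(T,0)$. At the point $p_*=(-\log(T/c),0)\notin E$ we have $V_F=(-T,0)$, so $V_{Tt+F}$ vanishes there. The field is the sum of
\[
V_0=(T,0),\qquad V_1=\tfrac c2e^{-\zeta+it}(-1,i),\qquad V_2=\tfrac c2e^{-\zeta-it}(-1,-i),
\]
with values $(T,0)$, $\frac T2(-1,i)$, $\frac T2(-1,-i)$ at $p_*$. One cannot simply compose the three shears with $r=1$: the shear of $V_1$ moves $p_*$ to $p_*+\frac T2(-1,i)$, where $V_2$ is $e^T$ times its value at $p_*$, and the cancellation is lost. The remedy is to apply the shears in turn many times with a small step, as in Euler's method for differential equations.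
\end{example}

In the general case the explicit $F$ is replaced by one furnished by (OW$'$), which makes the field small on a whole neighborhood of $K$. For a set $A\subset\mathbb{C}^2$ and $r>0$ let $A(r)$ be the open $r$-neighborhood of $A$.

\begin{lemma}\label{lem:push}
Let $K$ be a nonempty good set, $q$ admissible for $K$, $T>0$ and $0<\varepsilon<1$. There is an automorphism $\psi$ of $\mathbb{C}^2$ such that
\begin{itemize}
\item[(1)] $|\psi(p)-p|<\varepsilon$ for $p\in K$;
\item[(2)] $|\psi(p)-p-(T,0)|<\varepsilon$ for $p\in E$;
\item[(3)] for every multiple $q'$ of $q$ there is an automorphism $\bar\psi$ of $W$ with $\bar\psi\circ\Pi_{q'}=\Pi_{q'}\circ\psi$ and $\bar\psi(\{X=0\})=\{X=0\}$.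
\end{itemize}
\end{lemma}

\begin{proof}
\emph{Step 1: neighborhoods.} The map $\Pi_q$ is injective on some open set $O\supset K$. Otherwise there are pairs $p_\nu\neq p_\nu'$ with equal images whose distances to $K$ tend to $0$; along a subsequence they converge to points of $K$ with equal images, hence to the same point, where $\Pi_q$ is locally injective. Let $\sigma\colon\Pi_q(O)\to O$ be the holomorphic inverse. Choose disjoint open sets $U_1\supset\Pi_q(K)$ and $U_2\supset E_q$ in $W$ with $U_1\subset\Pi_q(O)$. By (OW$'$) there is an $\mathcal{O}$-convex compact neighborhood $\mathcal{N}\subset U_1\cup U_2$ of $\Pi_q(K)\cup E_q$. The sets $\mathcal{N}_1=\mathcal{N}\cap U_1=\mathcal{N}\setminus U_2$ and $\mathcal{N}_2=\mathcal{N}\cap U_2=\mathcal{N}\setminus U_1$ are compact neighborhoods of $\Pi_q(K)$ and $E_q$.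

There is $\delta>0$ with
\[
K(2\delta)\subset O,\qquad\Pi_q(K(2\delta))\subset\mathcal{N}_1,\qquad\Pi_q(E(2\delta))\subset\mathcal{N}_2 .
\]
The first two inclusions hold for small $\delta$ by compactness of $K$. For the third, let $p'\in E$ and $p=p'+(z_1,z_2)$ with $|p-p'|<2\delta$. If $\Pi_q(p')=(X',Z')$, then $|X'|,|Z'|\le1$ and $\Pi_q(p)=(X'e^{-z_1/q},Z'e^{iz_2/q})$, so $|\Pi_q(p)-\Pi_q(p')|\le2(e^{2\delta}-1)$, uniformly in $p'$. For small $\delta$ the points this close to the compact set $E_q$ lie in $\mathcal{N}_2$.

\emph{Step 2: the vector field.} Choose $\gamma>0$ so small that $\kappa=2\gamma/\delta$ satisfies $2\kappa<\min(\delta/2,\varepsilon)$. The function equal to $-T\,(t\circ\sigma)$ on $U_1$ and to $0$ on $U_2$ is holomorphic near $\mathcal{N}$. By (OW$'$) there is a Laurent polynomial $Q=\sum_{\alpha=1}^ma_\alpha X^{\mu_\alpha}Z^{\nu_\alpha}$ with $|Q+T\,(t\circ\sigma)|<\gamma$ on $\mathcal{N}_1$ and $|Q|<\gamma$ on $\mathcal{N}_2$. Put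
\[
F=Q\circ\Pi_q=\sum_{\alpha=1}^ma_\alpha e^{\lambda_\alpha},\qquad\lambda_\alpha=\frac1q(-\mu_\alpha\zeta+i\nu_\alpha t),\qquad H=Tt+F .
\]
Since $\sigma\circ\Pi_q=\mathrm{id}$ on $O$, we have $|H|<\gamma$ on $K(2\delta)$, and $|F|<\gamma$ on $E(2\delta)$. Cauchy's estimate on discs of radius $\delta$ in the coordinate directions bounds each first derivative of $H$ on $K(\delta)$, and of $F$ on $E(\delta)$, by $\gamma/\delta$. Therefore
\begin{equation}\label{eq:field}
|V_H|\le\kappa\ \text{ on }K(\delta),\qquad|V_H-(T,0)|=|V_F|\le\kappa\ \text{ on }E(\delta).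
\end{equation}
Write $V_H=\sum_{\alpha=0}^mV_\alpha$, where $V_0=(T,0)$ and, for $\alpha\ge1$, $V_\alpha=a_\alpha e^{\lambda_\alpha}v_\alpha$ with $v_\alpha=\frac1q(i\nu_\alpha,\mu_\alpha)$. The maps $\phi^\alpha_r(p)=p+rV_\alpha(p)$ are automorphisms: translations for $\alpha=0$, shears \eqref{eq:shear} for $\alpha\ge1$. On $A=K(\delta)\cup E(\delta)$ the functions $e^{\lambda_\alpha}=(X^{\mu_\alpha}Z^{\nu_\alpha})\circ\Pi_q$ are bounded, because $\Pi_q(A)$ lies in the compact set $\mathcal{N}\subset W$. The entries of $V_\alpha$ and of $DV_\alpha$ are constants or constant multiples of $e^{\lambda_\alpha}$. So there is $C>0$ with $|V_\alpha|\le C$ and $\|DV_\alpha\|\le C$ on $A$ for all $\alpha$. Here the compactification of $E$ gives uniform control on an unbounded set.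

\emph{Step 3: one Euler step.} Let $h>0$ with $(m+1)Ch<\delta/2$, and let $\Phi_h=\phi^m_h\circ\dots\circ\phi^0_h$. Let $p\in K(\delta/2)\cup E(\delta/2)$. The open ball of radius $\delta/2$ about $p$ lies in $A$. Put $p_0=p$ and $p_{\alpha+1}=\phi_h^\alpha(p_\alpha)=p_\alpha+hV_\alpha(p_\alpha)$. By induction $|p_\alpha-p|\le\alpha Ch<\delta/2$, so all $p_\alpha$ lie in the ball, and $|V_\alpha(p_\alpha)-V_\alpha(p)|\le C\cdot(m+1)Ch$ by the mean value inequality. Since $\Phi_h(p)-p=h\sum_{\alpha=0}^mV_\alpha(p_\alpha)$, we obtain
\begin{equation}\label{eq:euler}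
|\Phi_h(p)-p-hV_H(p)|\le C_1h^2,\qquad C_1=(m+1)^2C^2 .
\end{equation}

\emph{Step 4: iteration.} Let $h=1/M$ with an integer $M$ so large that $(m+1)Ch<\delta/2$ and $C_1h<\kappa$, and let $\psi$ be the $M$-th iterate of $\Phi_h$. For a point $p$ put $p^0=p$ and $p^{k+1}=\Phi_h(p^k)$.

Let $p\in K$. We claim that $|p^k-p|\le kh(\kappa+C_1h)$ for $0\le k\le M$. The right side is at most $\kappa+C_1h<2\kappa<\delta/2$, so the claim for $k$ gives $p^k\in K(\delta/2)$; then \eqref{eq:euler} and \eqref{eq:field} give $|p^{k+1}-p^k|\le h\kappa+C_1h^2$, which is the inductive step. For $k=M$ we get $|\psi(p)-p|<2\kappa<\varepsilon$.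

Let $p\in E$. We claim that $|p^k-p-(khT,0)|\le kh(\kappa+C_1h)$ for $0\le k\le M$. By \eqref{eq:E} the point $p+(khT,0)$ lies in $E$, so the claim for $k$ gives $p^k\in E(\delta/2)$; then $|p^{k+1}-p^k-(hT,0)|\le h\kappa+C_1h^2$ by \eqref{eq:euler} and \eqref{eq:field}. For $k=M$ we get (2). This is where the push must go to the right: the approximate orbits stay near $E$, where the field is controlled.

\emph{Step 5: descent to $W$.} Let $q'=lq$. It suffices to find, for each $\phi^\alpha_r$, an automorphism $\bar\phi^\alpha_r$ of $W$ as in (3). For $\alpha=0$ take $(X,Z)\mapsto(Xe^{-rT/q'},Z)$. Let $\alpha\ge1$, and drop the index from $a,\mu,\nu,\lambda$. We have $e^\lambda=J\circ\Pi_{q'}$ with the monomial $J=X^{l\mu}Z^{l\nu}$, and $\phi^\alpha_r$ adds $ra e^\lambda i\nu/q$ to $\zeta$ and $rae^\lambda\mu/q$ to $t$. So $\Pi_{q'}\circ\phi^\alpha_r=\bar\phi^\alpha_r\circ\Pi_{q'}$ with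
\[
\bar\phi^\alpha_r(X,Z)=\Bigl(X\exp\Bigl(-\frac{ira\nu}{qq'}J\Bigr),\ Z\exp\Bigl(\frac{ira\mu}{qq'}J\Bigr)\Bigr).
\]
Since $\mu\ge0$, $J$ is holomorphic on $W$, so this is a holomorphic map $W\to W$, and its first coordinate vanishes exactly when $X=0$. It leaves $J$ invariant, because $l\mu\cdot(-\nu)+l\nu\cdot\mu=0$; hence $\bar\phi^\alpha_{-r}$ is its inverse.
\end{proof}

The next lemma is the inductive step: after the push, a prescribed larger set is free of $E$, and its preimage is again good. Goodness is tested in $W$, which is why $\psi$ must descend. The new set is known only after $\psi$ is chosen, which is why it must descend for arbitrarily large $q'$.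

\begin{lemma}\label{lem:step}
Let $K$ be a nonempty good set, let $Y\subset\mathbb{C}^2$ be compact and polynomially convex, and let $0<\varepsilon<1$. There is an automorphism $\psi$ of $\mathbb{C}^2$ such that $|\psi-\mathrm{id}|<\varepsilon$ on $K$ and $\psi^{-1}(Y)$ is good.
\end{lemma}

\begin{proof}
Let $Y\subset\{|\zeta|<R\}$, let $q$ be admissible for $K$, and take $\psi$ from Lemma~\ref{lem:push} with $T=R+3$. Since $\operatorname{Re}\zeta\ge0$ on $E$, we have $\operatorname{Re}\zeta>R+2$ on $\psi(E)$. So $\psi(E)\cap Y=\emptyset$, and $K'=\psi^{-1}(Y)$ is disjoint from $E$. We show that every large multiple $q'$ of $q$ is admissible for $K'$. If $2\pi q'>\operatorname{diam}K'$, then $\Pi_{q'}$ is injective on $K'$. With $\bar\psi$ from Lemma~\ref{lem:push}(3),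
\[
\bar\psi\bigl(\Pi_{q'}(K')\cup E_{q'}\bigr)=S_1\cup S_2,\qquad S_1=\Pi_{q'}(Y),\quad S_2=\bar\psi(E_{q'}),
\]
so by Lemma~\ref{lem:basic}(a) it suffices to show that $S_1\cup S_2$ is $\mathcal{O}$-convex. The set $S_1$ is $\mathcal{O}$-convex for large $q'$ by Lemma~\ref{lem:poly}, and $S_2$ by Lemmas~\ref{lem:Eq} and~\ref{lem:basic}(a).

On $S_1$ we have $\operatorname{Re}X=e^{-\operatorname{Re}\zeta/q'}\cos(\operatorname{Im}\zeta/q')\ge e^{-R/q'}\cos(R/q')$ as soon as $R/q'<\pi/2$. On $S_2$ we have $|X|\le e^{-(R+2)/q'}$. Indeed, by \eqref{eq:Eq} a point of $E_{q'}$ either has $X=0$, and then so does its image, or equals $\Pi_{q'}(p)$ with $p\in E$, and then its image is $\Pi_{q'}(\psi(p))$. It remains to see that $\cos(R/q')>e^{-2/q'}$ for large $q'$. The loss on the left is of second order in $1/q'$, the gap on the right of first order: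
\[
\cos\frac R{q'}\ge1-\frac{R^2}{2q'^2}>1-\frac2{q'}+\frac2{q'^2}\ge e^{-2/q'}\qquad\text{if }q'>1+\frac{R^2}4 .
\]
So some vertical line in the $X$-plane separates $X(S_1)$ from $X(S_2)$, and Lemma~\ref{lem:sep} applies.
\end{proof}

\section{Construction of $G$ and $\Theta$}\label{sec:limit}

\begin{proof}[Proof of Theorem~\ref{thm:FB}]
Let $B_k$ be the closed ball of radius $k$ about the origin of $\mathbb{C}^2$. We construct automorphisms $\Theta_0=\mathrm{id},\Theta_1,\Theta_2,\dots$ of $\mathbb{C}^2$ and discs $D^k_j=\{|\zeta|\le R_k\}\times\{x_j\}$ with $R_k\ge k$, for $1\le j\le k$, such that, with $K_0=\emptyset$ and $K_k=\Theta_k^{-1}(B_k)$, the following holds for all $k\ge1$: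
\begin{itemize}
\item[(a)] $|\Theta_k-\Theta_{k-1}|<2^{-k-1}$ on $K_k^*=K_{k-1}\cup D^k_1\cup\dots\cup D^k_k$;
\item[(b)] $K_k$ is good.
\end{itemize}

\emph{The inductive step.} Let $k\ge1$, and suppose that $\Theta_{k-1}$ is given and $K_{k-1}$ is good; for $k=1$ this holds because the empty set is good. Choose $R_k\ge k$ with $|\zeta|\le R_k$ on $K_{k-1}$. We add the discs $D^k_1,\dots,D^k_k$ one at a time. The lines $L_j$ are pairwise disjoint, so when $D_j^k$ is added the current set meets $L_j$ in $K_{k-1}\cap L_j\subset D^k_j$. By Lemma~\ref{lem:disc}, $K_k^*$ is good. The set $Y=\Theta_{k-1}^{-1}(B_k)$ is polynomially convex: if a polynomial $P$ separates $\Theta_{k-1}(p)$ from the ball $B_k$, then a Taylor polynomial of the entire function $P\circ\Theta_{k-1}$ separates $p$ from $Y$. The map $\Theta_{k-1}$ is uniformly continuous on the closed $1$-neighborhood of $K_k^*$, so there is $\varepsilon\in(0,1)$ with $|\Theta_{k-1}(z)-\Theta_{k-1}(z')|<2^{-k-1}$ for $z\in K^*_k$ and $|z-z'|<\varepsilon$. Let $\psi_k$ be given by Lemma~\ref{lem:step} for $K_k^*$, $Y$, $\varepsilon$, and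 put $\Theta_k=\Theta_{k-1}\circ\psi_k$. Then (a) holds by the choice of $\varepsilon$, and $K_k=\psi_k^{-1}(Y)$ is good.

\emph{The domain $G$ and the limit map.} By (a), $|\Theta_k|<k-1+\frac14$ on $K_{k-1}$, so $K_{k-1}$ lies in the interior of $K_k$. Hence $G=\bigcup_kK_k$ is open. It is connected as an increasing union of the connected sets $K_k$, and every compact subset of $G$ lies in some $K_k$. By (b), $G\cap E=\emptyset$. For $m>k\ge1$ we have $K_k\subset K_{m-1}$, so $|\Theta_m-\Theta_{m-1}|<2^{-m-1}$ on $K_k$. Therefore $\Theta_m$ converges locally uniformly on $G$ to a holomorphic map $\Theta\colon G\to\mathbb{C}^2$, and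
\begin{equation}\label{eq:tail}
|\Theta-\Theta_k|\le\sum_{m>k}2^{-m-1}\le\tfrac14\quad\text{on }K_k .
\end{equation}

\emph{The lines lie in $G$.} Let $p=(\zeta,x_j)$. For $k\ge\max(j,|\zeta|)$ we have $p\in D^k_j$, so by (a) the sequence $\Theta_k(p)$ is bounded. Hence $\Theta_k(p)\in B_k$, that is $p\in K_k$, for large $k$.

\emph{$\Theta$ is biholomorphic onto $\mathbb{C}^2$.} For $k\ge2$ let $g_k=\Theta\circ\Theta_k^{-1}$, which is holomorphic on the neighborhood $\Theta_k(G)$ of $B_k$. By \eqref{eq:tail}, $e_k=g_k-\mathrm{id}$ satisfies $|e_k|\le\frac14$ on $B_k$. For $a\in B_{k-1}$ and unit vectors $v,v'$, the function $z\mapsto\langle e_k(a+zv),v'\rangle$ is holomorphic on the unit disc and bounded by $\frac14$, so its derivative at $0$ has modulus at most $\frac14$. Thus $\|De_k\|\le\frac14$ on the convex set $B_{k-1}$, and $e_k$ is Lipschitz there with constant $\frac14$. It follows that $Dg_k$ is invertible on $B_{k-1}$ and $|g_k(z)-g_k(z')|\ge\frac34|z-z'|$ for $z,z'\in B_{k-1}$.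

Let $p\neq p'$ be points of $G$. The sequences $\Theta_k(p)$ and $\Theta_k(p')$ converge, so for large $k$ the distinct points $\Theta_k(p)$, $\Theta_k(p')$ lie in $B_{k-1}$. Since $\Theta=g_k\circ\Theta_k$ on $G$, we get $\Theta(p)\neq\Theta(p')$, and $D\Theta(p)$ is invertible. So $\Theta$ is a biholomorphism onto its image. Finally let $y\in\mathbb{C}^2$ and $k\ge|y|+2$. The map $z\mapsto y-e_k(z)$ is a contraction of $B_{k-1}$ into the closed ball of radius $\frac14$ about $y$, which is contained in $B_{k-1}$. Its fixed point $z$ satisfies $g_k(z)=y$, so $y=\Theta(p)$ with $p=\Theta_k^{-1}(z)\in K_k\subset G$.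
\end{proof}

With Theorem~\ref{thm:FB}, the proofs of Theorems~\ref{thm:main} and~\ref{thm:compl} given in Sections~\ref{sec:lines} and~\ref{sec:domain} are complete.

\begin{thebibliography}{1}

\bibitem{HST}
Tobias Harz, Nikolay Shcherbina and Giuseppe Tomassini,
\emph{On defining functions for unbounded pseudoconvex domains},
arXiv:1405.2250 (2014).

\end{thebibliography}
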